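# Smooth Fano polytopes with at least $3d-k$ vertices split off hexagons

## 1. Smooth Fano polytopes, direct sums, and $P_6$-summands

All polytopes in these notes are lattice polytopes with respect to $\mathbb Z^d\subseteq\mathbb R^d$, and $e_1,\dots,e_d$ is the standard basis until Section 4.

**Definition 1.** A $d$-dimensional lattice polytope $P\subseteq\mathbb R^d$ is a *smooth Fano polytope* if it is simplicial, contains the origin in its interior, and the vertices of each facet form a lattice basis of $\mathbb Z^d$.

For a facet $F$ let $u_F$ be the linear functional with value $1$ on $F$. It takes the value $1$ on a lattice basis, so it is integral on $\mathbb Z^d$. A vertex $v\notin F$ has $u_F(v)<1$, hence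
$$u_F(v)\le 0\qquad\text{for every vertex } v\notin F .$$
This jump from $1$ to $\le 0$ is used everywhere below.

**Example 1.** In dimension $1$ the only smooth Fano polytope is $[-1,1]$. In dimension $2$ we need the hexagon and the pentagon
$$P_6=\operatorname{conv}\{\pm e_1,\pm e_2,\pm(e_1+e_2)\},\qquad P_5=\operatorname{conv}\{\pm e_1,\pm e_2,e_1+e_2\}.$$
The vertices of $P_6$ in cyclic order are $e_1,\ e_1+e_2,\ e_2,\ -e_1,\ -(e_1+e_2),\ -e_2$. Consecutive ones have determinant $1$. With $x,y$ the coordinates, the six facet functionals are $x,\ y,\ y-x$ and their negatives; each is $1$ on one edge and $0$ or $-1$ at the other four vertices. For $P_5$ the edges $\{-e_1,-(e_1+e_2)\}$ and $\{-(e_1+e_2),-e_2\}$, with their functionals $-x$ and $-y$, and the edge functional $x-y$ need a second look: the edges of $P_5$ are $\{e_1,e_1+e_2\}$, $\{e_1+e_2,e_2\}$, $\{e_2,-e_1\}$, $\{-e_1,-e_2\}$, $\{-e_2,e_1\}$, with functionals $x,\ y,\ y-x,\ -x-y,\ x-y$, and all determinants are $1$. By contrast, $\operatorname{conv}\{e_1,e_2,-e_1-2e_2\}$ is not smooth Fano, since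 $\det(e_1,-e_1-2e_2)=-2$.

**Definition 2.** Two lattice polytopes are *lattice equivalent*, written $\cong$, if some affine lattice automorphism maps one onto the other.

For example, $e_2\mapsto -e_2$ shows $P_6\cong\operatorname{conv}\{\pm e_1,\pm e_2,\pm(e_1-e_2)\}$. For smooth Fano polytopes lattice equivalences are linear, because $0$ is the only interior lattice point: if $x$ is an interior lattice point, then $u_F(x)<1$, so $u_F(x)\le0$ for all $F$; but $x$ lies in the cone over some facet $F$, where $u_F\ge0$ with equality only at $0$.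

**Definition 3.** For lattice polytopes $A\subseteq\mathbb R^a$, $B\subseteq\mathbb R^b$ with the origin in their interiors, the *direct sum* is
$$A\oplus B=\operatorname{conv}\big((A\times\{0\})\cup(\{0\}\times B)\big)\subseteq\mathbb R^{a+b}.$$
Its vertex set is the union of the embedded vertex sets. $B^{\oplus m}$ is the $m$-fold direct sum, and $B^{\oplus0}$ is omitted. A "$0$-dimensional smooth Fano polytope" means the trivial summand with $0$ vertices, so $Q\oplus P_6^{\oplus m}=P_6^{\oplus m}$ for such $Q$.

For example $[-1,1]\oplus[-1,1]=\operatorname{conv}\{\pm e_1,\pm e_2\}$, and $P_6^{\oplus 2}$ has dimension $4$ and $12$ vertices. Direct sums of smooth Fano polytopes are smooth Fano, and the facets of $A\oplus B$ are the unions $F\cup G$ of a facet of $A$ and one of $B$: the functional $(u_F,u_G)$ is $1$ exactly on $F\cup G$ and $\le0$ at the other vertices, and the cones over the sets $F\cup G$ cover $\mathbb R^{a+b}$.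

**Definition 4.** A smooth Fano polytope $P$ *has a $P_6$-summand* if $P\cong Q\oplus P_6$ with $Q$ smooth Fano or trivial.

$P_6\oplus[-1,1]$ has one. For polytopes that contain a copy of the hexagon and have no $P_6$-summand we use the following family.

**Example 2 (twisted hexagons).** Let $g_1,\dots,g_t$ ($t\ge1$) be vertices of $P_6\subset\langle e_1,e_2\rangle$ and put
$$P(g_1,\dots,g_t)=\operatorname{conv}\Big(\{\pm e_1,\pm e_2,\pm(e_1+e_2)\}\cup\{e_{2+i},\ g_i-e_{2+i}:1\le i\le t\}\Big)\subset\mathbb R^{2+t}.$$
This is a smooth Fano polytope with $6+2t$ vertices. Indeed, choose an edge $E$ of $P_6$ and for each $i$ one element $a_i$ of the pair $\{e_{2+i},g_i-e_{2+i}\}$; let $a_i'$ be the other one, so $a_i+a_i'=g_i$. The set $E\cup\{a_1,\dots,a_t\}$ is a lattice basis. The functional which is $u_E$ on $\langle e_1,e_2\rangle$ and $1$ on all $a_i$ has value $u_E(g_i)-1\le0$ at $a_i'$ and $\le 0$ at the hexagon vertices outside $E$. So $E\cup\{a_i\}$ is the vertex set of a facet. The cones over these facets cover $\mathbb R^{2+t}$: given a point with last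 coordinates $z_1,\dots,z_t$, take $a_i=e_{2+i}$ if $z_i\ge0$ and $a_i=g_i-e_{2+i}$ otherwise, subtract $\sum|z_i|a_i$, and use that the remaining point of the plane lies in the cone over some edge $E$. As $0=\frac12(e_1+(-e_1))$ lies in the polytope and every direction has a positive multiple in it, $0$ is interior; and since the cones cover, there are no other facets. We shall use
$$T=P(e_1)=\operatorname{conv}\{\pm e_1,\pm e_2,\pm(e_1+e_2),e_3,e_1-e_3\}\subset\mathbb R^3,$$
$$Z=P(e_1,-e_1)=\operatorname{conv}\{\pm e_1,\pm e_2,\pm(e_1+e_2),e_3,e_1-e_3,e_4,-e_1-e_4\}\subset\mathbb R^4 .$$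

*$T$ and $Z$ have no $P_6$-summand.* In $Q\oplus P_6$ the six vertices of $P_6$ occur in opposite pairs, and all other vertices lie in a complementary subspace. In $T$ and in $Z$ the vertices whose negative is also a vertex are exactly $\pm e_1,\pm e_2,\pm(e_1+e_2)$. So these would be the vertices of the summand, and $e_1=e_3+(e_1-e_3)$ would lie in the complementary subspace as well as in the span of the summand. This is impossible.

## 2. How many hexagons must split off?

The polytope $P_6^{\oplus m}$ has three vertices per dimension. Section 5 will show that no smooth Fano polytope has more. Suppose $P$ has almost that many, say $n\ge3d-k$ with $k$ small compared to $d$. Must $P$ be a direct sum of hexagons, up to a remainder whose dimension depends on $k$ only? Benjamin Assarf, Michael Joswig and Andreas Paffenholz, "Smooth Fano Polytopes With Many Vertices", arXiv:1209.3186 (2012), is the source of the following precise form.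

**Conjecture.** Let $d\ge1$ and $k\ge0$ be integers, and let $P$ be a $d$-dimensional smooth Fano polytope with $n$ vertices such that $n\ge3d-k$ for $k\le\frac d3$. If $d+k$ is even, then $P$ is lattice equivalent to $Q\oplus P_6^{\oplus(\frac{d-3k}2)}$, where $Q$ is a $3k$-dimensional smooth Fano polytope with $n-3d+9k\ge8k$ vertices. If $d+k$ is odd, then $P$ is lattice equivalent to $Q\oplus P_6^{\oplus(\frac{d-3k-1}2)}$, where $Q$ is a $(3k+1)$-dimensional smooth Fano polytope with $n-3d+9k+3\ge8k+3$ vertices.

For $k=1$ and $d=3$ this says nothing beyond $P=Q$. For $k=1$, $d=5$ it says that a smooth Fano $5$-polytope with at least $14$ vertices is $Q\oplus P_6$ with $\dim Q=3$. The conjecture is true. We prove the following.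

**Theorem A.** Let $P$ be a smooth Fano $d$-polytope ($d\ge1$) with $n=3d-k$ vertices and without $P_6$-summand. Then $d\le3k$, i.e. $n\le\frac83d$. Equality $d=3k$ holds if and only if $P\cong T^{\oplus k}$.

**Theorem B (contains the conjecture).** Let $P$ be a smooth Fano $d$-polytope with $n\ge3d-k$ vertices, $k\ge0$. Then $P\cong Q_0\oplus P_6^{\oplus m}$ with $\dim Q_0\le3k$ for some $m\ge0$. Consequently, if $k\le d/3$:

* if $d+k$ is even, $P\cong Q\oplus P_6^{\oplus(d-3k)/2}$ with $\dim Q=3k$, and $Q$ has $n-3d+9k\ge8k$ vertices;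
* if $d+k$ is odd, then $k\ge1$ and $P\cong Q'\oplus P_6^{\oplus(d-3k+1)/2}$ with $\dim Q'=3k-1$, and $Q'$ has $n-3d+9k-3\ge8k-3$ vertices. In particular $P\cong Q\oplus P_6^{\oplus(d-3k-1)/2}$ with $Q=Q'\oplus P_6$ of dimension $3k+1$ having $n-3d+9k+3\ge8k+3$ vertices.

**Theorem A implies Theorem B.** Write $P\cong Q_0\oplus P_6^{\oplus m}$ with $m$ maximal, and $d_0=\dim Q_0=d-2m$. Then $Q_0$ is trivial or has no $P_6$-summand. It has $n-6m$ vertices, and $3d_0-(n-6m)=3d-n\le k$. If $d_0\ge1$, Theorem A for $Q_0$ gives $d_0\le3(3d-n)\le3k$; if $d_0=0$, then $d_0\le3k$ trivially. Also $d_0\equiv d\pmod2$.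

Let $k\le d/3$. If $d+k$ is even, then $d_0\equiv 3k\pmod 2$ and $m=\frac{d-d_0}2\ge\frac{d-3k}2\ge0$. Put $Q=Q_0\oplus P_6^{\oplus(3k-d_0)/2}$. It has dimension $3k$ and $n-6\cdot\frac{d-3k}2=n-3d+9k\ge8k$ vertices.

If $d+k$ is odd, then $d_0\not\equiv3k\pmod2$, so $0\le d_0\le3k-1$ and $k\ge1$. Put $Q'=Q_0\oplus P_6^{\oplus(3k-1-d_0)/2}$, of dimension $3k-1$ with $n-6\cdot\frac{d-3k+1}2=n-3d+9k-3\ge8k-3$ vertices. Since $d-3k$ is odd and $\ge0$, we have $d-3k-1\ge0$; so at least one hexagon is left over, and $Q=Q'\oplus P_6$ has dimension $3k+1$ and $n-3d+9k+3\ge8k+3$ vertices. $\square$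

From now on the target is Theorem A.

## 3. Writing lattice points as sums of vertices

$R$ denotes a smooth Fano polytope of dimension $r\ge1$ with vertex set $V(R)$. Faces are identified with their vertex sets, and $\emptyset$ is a face. As $R$ is simplicial, the faces are the subsets of the facets. A *ridge* is a face with $r-1$ vertices; every ridge lies in exactly two facets. Let
$$h(x)=\max_Fu_F(x),$$
the gauge of $R$. It satisfies $h(x+y)\le h(x)+h(y)$ and $h(cx)=c\,h(x)$ for $c\ge0$. It is positive for $x\ne0$, it equals $1$ at vertices, and it is an integer at lattice points.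

**Fact 1.** (a) Every lattice point $x$ is a nonnegative integer combination of the vertices of a face. (b) If $x$ is a sum of $t$ vertices, repetition allowed, then $h(x)\le t$, with equality if and only if the summands lie in a common face. (c) The multiset of summands in (a) is unique; it is called the *decomposition* of $x$, and $h(x)$ is its number of summands. In particular, if $x$ is a sum of $h(x)$ vertices, these form the decomposition.

*Proof.* (a) $x$ lies in the cone over a facet, and the vertices of the facet are a lattice basis. (b) $h(x)\le t$ by subadditivity. If the summands lie in a facet $F$, then $u_F(x)=t$, so $h(x)=t$. If $h(x)=t=u_F(x)$, every summand has $u_F$-value at most $1$, so exactly $1$, and lies in $F$. (c) By (b) every expression as in (a) has $h(x)$ summands, and if $h(x)=u_F(x)$, then all summands of all such expressions lie in this one facet $F$, whose vertices are linearly independent. $\square$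

**Example 3.** In $T$ we have $e_3+(e_1-e_3)=e_1$: two summands, but $h(e_1)=1$. So $\{e_3,e_1-e_3\}$ is not a face. The sum of all eight vertices of $T$ is $e_1$, with decomposition $e_1$.

If $v\ne w$ are vertices not in a common face, then $h(v+w)<2$ by Fact 1(b), so
$$\text{if } v\ne w \text{ do not lie in a common face, then } v+w \text{ is } 0 \text{ or a vertex.}\tag{1}$$

## 4. Coordinates at a facet, and counting vertices by level

Fix a facet $F=\{e_1,\dots,e_r\}$ of $R$; from here on $e_i$ denotes the vertices of the facet under consideration. Write $v=\sum_iv_ie_i$ and $\operatorname{lev}(v)=u_F(v)=\sum_iv_i$. Let $V_{-j}$ ($j\ge0$) be the set of vertices $v\notin F$ of level $-j$. Let $F_i$ be the facet adjacent to $F$ across $F\setminus e_i$ and $f_i$ its new vertex, the *neighbor of $F$ across $e_i$*.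

Since $F$ and $F_i$ are lattice bases, $(f_i)_i=\pm1$. If it were $+1$, then for large $M$ the point $f_i+M\sum_{m\ne i}e_m$ would have positive coordinates at all of $F$, so it would have two different decompositions, in $F_i$ and in $F$. Hence $(f_i)_i=-1$. Comparing values on the basis $F_i$ gives
$$u_{F_i}(v)=\operatorname{lev}(v)+(\operatorname{lev}(f_i)-1)\,v_i.\tag{2}$$
(On $F\setminus e_i$ both sides are $1$; at $f_i$ the right side is $\operatorname{lev}f_i-(\operatorname{lev}f_i-1)=1$.)

**(F1)** If $v\notin F$, $v_i<0$ and $v\ne f_i$, then $(1-\operatorname{lev}f_i)|v_i|\le-\operatorname{lev}v$. Indeed $v\notin F_i$, so (2) is $\le0$.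

**(F2)** If $v\in V_0$, all coordinates are $\ge-1$, the set $N(v)=\{i:v_i=-1\}$ is nonempty, and $v=f_i$ for every $i\in N(v)$. Indeed, if $v_i<0$ and $v\ne f_i$, then (F1) gives $(1-\operatorname{lev}f_i)|v_i|\le0$, while the left side is $\ge1$. So $v=f_i$ and $v_i=-1$. A negative coordinate exists because $v\ne0$ has coordinate sum $0$.

**(F3)** If $v\in V_{-1}$ and $v_i<0$, then $v_i=-1$, and $v=f_i$ or $\operatorname{lev}f_i=0$. If $v\ne f_i$, this is (F1): $(1-\operatorname{lev}f_i)|v_i|\le1$.

Now classify the indices. Let $A=\{i:\operatorname{lev}f_i<0\}$ and $A_j=\{i:\operatorname{lev}f_i=-j\}$. For $i\notin A$ we have $f_i\in V_0$ and $i\in N(f_i)$. Let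
$$G=\{i\notin A:|N(f_i)|=1\}\ (\textit{good indices}),\qquad S=\{i\notin A:|N(f_i)|\ge2\}.$$
For $i\in G$ the vertex $f_i$ has level $0$ and a single negative coordinate $-1$, so $f_i=e_{\varphi(i)}-e_i$ for some $\varphi(i)\ne i$. By (F2), $i\in N(v)$ with $v\in V_0$ forces $v=f_i$; so the sets $N(v)$, $v\in V_0$, partition $G\sqcup S=[r]\setminus A$. Hence
$$|V_0|=r-a,\qquad a:=|A|+\sum_{v\in V_0}(|N(v)|-1)\ge0.\tag{3}$$

**Example 4.** For $T$ take the facet consisting of the three vertices which in the original notation are $e_1,\ e_1+e_2,\ e_3$; call them $\varepsilon_1,\varepsilon_2,\varepsilon_3$. The other vertices are $\varepsilon_2-\varepsilon_1,\ \varepsilon_1-\varepsilon_2,\ \varepsilon_1-\varepsilon_3$ at level $0$ and $-\varepsilon_1,-\varepsilon_2$ at level $-1$. All indices are good, with $\varphi(1)=2$, $\varphi(2)=\varphi(3)=1$, and $a=0$.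

**Example 5.** Let $Y=\operatorname{conv}\{\pm e_1,e_2,e_3,u\}\subset\mathbb R^3$ with $u=2e_1-e_2-e_3$. As $e_2+e_3+u+2(-e_1)=0=e_1+(-e_1)$, the origin is interior. The facets are $\{\pm e_1\}$ (one sign) together with two of $e_2,e_3,u$: for $\{e_1,\cdot,\cdot\}$ the remaining vertices have values $0$ and $-1$, for $\{-e_1,\cdot,\cdot\}$ they have values $-4$ and $-1$; these are lattice bases, and the list is closed under passing to adjacent facets. At $F=\{e_1,e_2,e_3\}$: $V_0=\{u\}$, $N(u)=\{2,3\}=S$, $f_1=-e_1$, $A=A_1=\{1\}$, $G=\emptyset$, $a=2$.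

**Counting by levels.** Let $\sigma_R=\sum_{v\in V(R)}v$, and let $C_R$ be the set of vertices in its decomposition (a face, possibly empty). Call a facet $F$ *special* if $F\supseteq C_R$. Special facets exist. At a special facet, $\sigma_R=\sum s_ie_i$ with integers $s_i\ge0$, and $C_R=\{e_i:s_i>0\}$. Put $s=\sum s_i\ge0$. Let $R$ have $3r-k$ vertices. Adding up levels, and counting vertices with (3),
$$s=r-\sum_{j\ge1}j|V_{-j}|,\qquad 3r-k=r+(r-a)+\sum_{j\ge1}|V_{-j}| .$$
The second equation says $k=r+a-\sum|V_{-j}|$; insert $r=s+\sum j|V_{-j}|$ to get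
$$k=a+s+\sum_{j\ge2}(j-1)|V_{-j}|,\tag{4}$$
$$3k-r=3a+2s-|V_{-1}|+\sum_{j\ge2}(2j-3)|V_{-j}|.\tag{5}$$
In (5) the coefficient of $|V_{-j}|$ is $3(j-1)-j=2j-3$, which is $-1$ for $j=1$. In Example 5, $\sigma_Y=2e_1$, so $s=2$ and $k=a+s=4$; indeed $Y$ has $5=9-4$ vertices.

**Dimensions 1 and 2 by hand.** For $d=1$, $[-1,1]$ has $2=3-1$ vertices. For $d=2$, take a special facet $F=\{e_1,e_2\}$. Then $|V_0|\le2$ and $\sum_jj|V_{-j}|=2-s\le2$, so $n\le2+2+2=6$. If $n=6$, then $|V_0|=2$, $|V_{-1}|=2$, and the lower levels are empty. By (F2) a vertex of level $0$ is $e_2-e_1$ or $e_1-e_2$; by (F3) a vertex of level $-1$ is $-e_1$ or $-e_2$. So all four occur, and $e_1\mapsto e_1$, $e_2\mapsto e_1+e_2$ identifies $P$ with $P_6$.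

## 5. The vertices of level $-1$, and the case $k=0$

By (4) $k\ge0$ always: $n\le3d$. By (5) the only negative contribution to $3k-r$ comes from level $-1$, so we need to know what vertices of level $-1$ look like. The tool is to look at such a vertex from an adjacent facet, where it has level $0$ and (F2) applies.

**(F4)** Let $w\in V_{-1}$, $l\notin A$, $w_l=-1$, $y=f_l$. Then $w_m\ge y_m-1$ for all $m\ne l$, with equality for at least one $m$; equality at $m$ means that $w$ is the neighbor of $F_l$ across $e_m$. If equality holds at some $m\notin A$, then $(f_m)_l\ge1$.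

*Proof.* Since $\operatorname{lev}y=0$, (2) reads $u_{F_l}(v)=\operatorname{lev}v-v_l$. So $w$ has level $0$ with respect to $F_l$, and $w\notin F_l$. From $-e_l=y-\sum_{m\ne l}y_me_m$ we get
$$w=y+\sum_{m\ne l}(w_m-y_m)e_m .$$
So the $F_l$-coordinates of $w$ are $1$ at $y$ and $w_m-y_m$ at $e_m$, and (F2) for $F_l$ gives the first two assertions.

For the last one, let equality hold at $m\notin A$, and let $y'=f_m$, of level $0$ with $y'_m=-1$. If $l\in N(y')$, then $y'=f_l=y$ by (F2), so $y_m=-1$ and $w_m=-2$, contradicting (F3). So $y'_l\ge0$. Suppose $y'_l=0$. Then $y'\ne y$, $y'$ has level $0$ with respect to $F_l$, and its $F_l$-coordinate at $e_m$ is still $y'_m=-1$. By (F2) $y'$ is the neighbor of $F_l$ across $e_m$. So is $w$. Hence $y'=w$, which contradicts $\operatorname{lev}w=-1$. Thus $y'_l\ge1$. $\square$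

**(F5)** If $w\in V_{-1}$ and $w_l=w_m=-1$ with $l\ne m$ and $l,m\notin A$, then $f_l=f_m$.

*Proof.* By (F4), $(f_l)_m\le w_m+1=0$. If $(f_l)_m=0$, then (F4) has equality at $m$, so $(f_m)_l\ge1$; then (F4) with $l,m$ exchanged gives $w_l\ge(f_m)_l-1\ge0$, a contradiction. So $(f_l)_m=-1$, i.e. $m\in N(f_l)$, and $f_l=f_m$ by (F2). $\square$

Put $W=\{i\in G:-e_i\in V(R)\}$. Let $U_A$ be the set of $w\in V_{-1}$ with a negative coordinate in $A$. For $u\in V_0$ with $|N(u)|\ge2$ let $U(u)$ be the set of $w\in V_{-1}$ all of whose negative coordinates lie in $N(u)$. Then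
$$V_{-1}=\{-e_i:i\in W\}\ \sqcup\ U_A\ \sqcup\bigsqcup_{u\in V_0,\,|N(u)|\ge2}U(u).\tag{6}$$
Indeed, let $w\in V_{-1}\setminus U_A$. It has negative coordinates, all equal to $-1$ by (F3) and all outside $A$. If one of them is at a good index $i$, then by (F5) any other one, at $l$, has $f_l=f_i$, so $l\in N(f_i)=\{i\}$; hence there is no other, and level $-1$ forces $w=-e_i$. Otherwise all are in $S$, and by (F5) in a single $N(u)$. The union is disjoint because $G$, $A$ and the sets $N(u)$ are. Moreover each $w\in U_A$ has a negative coordinate at some $b\in A$; as $\operatorname{lev}f_b\ne0$, (F3) gives $w=f_b$, so $b\in A_1$, and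
$$|U_A|\le|A_1|.\tag{7}$$

**Lemma 1.** (a) If $i\in W$, $j=\varphi(i)$ and $j\notin A$, then $(f_j)_i\ge1$; so if $j\in G$, then $\varphi(j)=i$. (b) $\varphi$ is injective on $W$.

*Proof.* (a) Use (F4) with $w=-e_i$, $l=i$, $y=e_j-e_i$: equality holds exactly at $m=j$.

(b) Suppose $p\ne q$ in $W$ and $\varphi(p)=\varphi(q)=j$. The point
$$e_j-e_p-e_q=(e_j-e_p)+(-e_q)=(e_j-e_q)+(-e_p)$$
is nonzero. If it were a vertex, it would be of level $-1$ with coordinate $-1$ at the good indices $p,q$, and (F5) would give $f_p=f_q$, which is impossible. So by (1) both $\{e_j-e_p,-e_q\}$ and $\{e_j-e_q,-e_p\}$ are faces. These sets are different, contradicting the uniqueness of decompositions. $\square$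

**The case $k=0$.** Let $n=3d$, and take a special facet of $P$. By (4), $a=s=0$ and $V_{-j}=\emptyset$ for $j\ge2$. So all indices are good, and $|V_{-1}|=3d-d-d=d$. By (6) $V_{-1}=\{-e_i:i\in W\}$, so $W=[d]$. By Lemma 1(a), $\varphi$ is an involution without fixed points. Hence the vertices are the disjoint blocks $\{\pm e_i,\pm e_j,\pm(e_i-e_j)\}$, $j=\varphi(i)$, and $P\cong P_6^{\oplus d/2}$.

## 6. Charging level $-1$ vertices, and the polytope that blocks it

By (5) applied to $P$ itself, $d\le3k$ is equivalent to
$$|V_{-1}|\le3a+2s+\sum_{j\ge2}(2j-3)|V_{-j}| .$$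
The natural plan is to charge the vertices of level $-1$ against the right side using (6). Those in $U_A$ are charged to $A$ by (7). A vertex $-e_i$ with $\varphi(i)\in A$ is charged to $\varphi(i)$, since $\varphi$ is injective on $W$. Now suppose $i$ and $j=\varphi(i)$ both lie in $W$. Then $\varphi(j)=i$, and $\pm e_i,\pm e_j,\pm(e_i-e_j)$ are vertices: a hexagon, as in the case $k=0$. If $s_i+s_j\ge1$, the term $2(s_i+s_j)$ pays for $-e_i$ and $-e_j$. If $s_i=s_j=0$, one hopes that the hexagon splits off.

This hope fails for $Z$. Its vertices sum to $0$, so $C_Z=\emptyset$, every facet is special, and $s=0$. At the facet $\{e_1,\,e_1+e_2,\,e_3,\,e_4\}$ (original notation) the vertices $-e_1$ and $-(e_1+e_2)$ have level $-1$ and form such an unpaid pair. But $Z$ has no $P_6$-summand. So the plan stops exactly at a hexagon disjoint from $C$ that does not split off.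

What keeps the hexagon of $Z$ from splitting are the vertices $e_1-e_3$ and $-e_1-e_4$, so these should pay. Their levels, however, depend on which edge of the hexagon the facet contains. At the facet above they have levels $0$ and $-2$. At $\{e_1+e_2,\,e_2,\,e_3,\,e_4\}$, where the functional vanishes on $e_1$, both have level $-1$. Levels become independent of this choice if we divide by the plane of the hexagon: the images $-e_3,-e_4$ have level $-1$.

The proof therefore proceeds like this. Divide out all hexagons disjoint from $C$. In the quotient every remaining hexagon meets the image of $C$ and is paid by $s$. Each hexagon divided out costs two dimensions; as it does not split off, some vertices have a nonzero component in its plane, and because these components sum to zero there are at least two such vertices. They have negative level, and they pay. For this we need that dividing by hexagons yields a smooth Fano polytope again.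

## 7. Hexagons inside a smooth Fano polytope

**Definition 5.** A *hexagon* in $R$ is a set $H$ of six distinct vertices $x_i$ ($i\in\mathbb Z/6$) with $x_{i-1}+x_{i+1}=x_i$ for all $i$.

The vertices of $P_6$ form one (in the cyclic order of Example 1), and $T$ and $Z$ contain the same one. From $x_{i+1}=x_i-x_{i-1}$ we get $x_{i+2}=x_{i+1}-x_i=-x_{i-1}$, so $x_{i+3}=-x_i$.

Two distinct linearly dependent vertices are opposite, since vertices are primitive vectors and no two lie on one ray. As $-x_i=x_{i+3}\ne x_{i+1}$, the vectors $x_i,x_{i+1}$ are linearly independent; in particular $r\ge2$.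

The pairs $\{x_i,x_{i+2}\}$ and $\{x_i,x_{i+3}\}$ are nonfaces: their sums are a vertex and $0$. The pairs $\{x_i,x_{i+1}\}$ are faces. Otherwise $x_i+x_{i+1}\ne0$ is a vertex by (1), and because $x_{i+2}=x_{i+1}-x_i$ we get $x_{i+1}=\frac12\big((x_i+x_{i+1})+x_{i+2}\big)$, a midpoint of two distinct points of $R$, which a vertex cannot be. These six pairs are the *edges* of $H$. Each is a basis of $\Lambda_H:=\mathbb Z\text{-span}(H)$. For an edge $E$ let $u_E$ be the functional on $\Lambda_H$ with value $1$ on $E$. Then $-E$ is an edge and $u_{-E}=-u_E$. A subset of $H$ is a face if and only if it is empty, a single vertex or an edge, because three vertices of $H$ always include a nonface pair.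

**Lemma 2.** $Y\subseteq V(R)$ is a face if and only if $Y\setminus H$ is a face and $Y\cap H$ is empty, a single vertex, or an edge of $H$. Every facet contains exactly one edge of $H$ and no other vertex of $H$.

*Proof.* **Claim 1: if $\tau$ is a face with $\tau\cap H=\emptyset$, then $\tau\cup\{x_i\}$ is a face for all $i$.** This claim shows that $H$ is independent of the rest. Take a counterexample with $t=|\tau|$ minimal, say with $i=1$. Then $t\ge1$. Let $p=\sum_{v\in\tau}v$; so $h(p)=t$, and $h(p+x_1)\le t$ by Fact 1(b).

First, $h(p+x_i)\le t$ for all $i$. Suppose it holds for $i$, and let $C'$ be the decomposition of $p+x_i$. Since $p+x_{i+1}=(p+x_i)+x_{i+2}$, we have $h(p+x_{i+1})\le t+1$. If equality held, then $\tau\cup\{x_{i+1}\}$ and $C'\cup\{x_{i+2}\}$ (as multisets, each with at most $t+1$ members) would both be the decomposition of $p+x_{i+1}$. Then $x_{i+2}\in\tau\cup\{x_{i+1}\}$, a contradiction. So $h(p+x_{i+1})\le t$, and we go around the hexagon.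

Now use $x_4=-x_1$:
$$2t=h(2p)\le h(p+x_1)+h(p+x_4)\le2t .$$
So the decompositions of $p+x_1$ and $p+x_4$ have $t$ summands each, and together they are $2t=h(2p)$ vertices with sum $2p$. By Fact 1(c) they form the decomposition of $2p$, which is $\tau$ taken twice. Hence $p+x_1=\sum_{v\in\tau}c_vv$ with integers $c_v\ge0$, $\sum c_v=t$. Choose $v$ with $c_v\ge1$. Then $(p-v)+x_1$ is a sum of $t-1$ vertices, so its $h$-value is $\le t-1$, and the $t$ vertices $(\tau\setminus v)\cup\{x_1\}$ do not form a face. This contradicts the minimality of $t$; for $t=1$ it says that $\{x_1\}$ is not a face, which is absurd.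

**Claim 2: if $\tau$ is maximal among the faces disjoint from $H$, then $|\tau|=r-2$ and all $\tau\cup\{x_i,x_{i+1}\}$ are facets.** This claim produces the facets. If a facet $F$ contains $\tau$, then $F\setminus H$ is a face disjoint from $H$ containing $\tau$, so it equals $\tau$; thus $F=\tau\cup E$ with $E\subseteq H$ a face, $|E|\le2$, and $|\tau|\ge r-2$. By Claim 1, $|\tau|\le r-1$. If $|\tau|=r-1$, the ridge $\tau$ would lie in the six facets $\tau\cup\{x_i\}$, which is impossible. So $|\tau|=r-2$. Each $\tau\cup\{x_i\}$ is then a ridge, lying in exactly two facets; these have the form $\tau\cup\{x_i,x_j\}$ with $\{x_i,x_j\}$ an edge. So $j=i\pm1$, and both occur.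

The lemma follows. "Only if" is clear. For "if", extend $Y\setminus H$ to a maximal face $\tau$ disjoint from $H$; $Y\cap H$ is contained in an edge, and Claim 2 applies. For a facet $F$, $F\setminus H$ lies in such a $\tau$, so $|F\setminus H|\le r-2$, while $|F\cap H|\le2$; so both are equalities and $F\cap H$ is an edge. $\square$

**Lemma 3.** Distinct hexagons are disjoint.

*Proof.* Let $H\ne H'$ with $x\in H\cap H'$; then $-x\in H\cap H'$. Choose $v\in H'\setminus H$, so $v\ne\pm x$. In the cyclic order of $H'$, with $x$ at position $0$ and $-x$ at position $3$, $v$ is at position $2,4$ (nonface with $x$) or $1,5$ (nonface with $-x$). But by Lemma 2 for $H$, the vertex $v\notin H$ forms faces with both $x$ and $-x$. $\square$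

Let $\mathcal H=\{H_1,\dots,H_D\}$ be a set of hexagons of $R$. Vertices outside $\bigcup H_q$ are called *outer*, and an outer face is a face of outer vertices. Applying Lemma 2 to $H_1,H_2,\dots$ in turn, which is possible by Lemma 3, we get:
$$\begin{gathered}Y\text{ is a face}\iff\text{its outer part is a face and each }Y\cap H_q\text{ is }\emptyset,\text{ a vertex or an edge of }H_q;\\ \text{the facets are exactly the sets }\hat F\sqcup E_1\sqcup\dots\sqcup E_D,\ \hat F\text{ a maximal outer face},\ E_q\text{ an edge of }H_q.\end{gathered}\tag{8}$$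
For the second line: each facet contains exactly one edge of each $H_q$, and its outer part is a maximal outer face, since a larger one together with the edges would be a larger face. Conversely $\hat F\cup\bigcup E_q$ is a face, and a facet containing it has outer part $\hat F$ and one edge of each $H_q$, so it is equal to it. Thus every maximal outer face has $r_1:=r-2D$ vertices, and
$$\mathbb Z^r=\Lambda_{\hat F}\oplus\bigoplus_q\Lambda_{H_q},\qquad\Lambda_{\hat F}=\mathbb Z\text{-span}(\hat F).$$
Let $\pi:\mathbb Z^r\to\mathbb Z^r/\bigoplus_q\Lambda_{H_q}\cong\mathbb Z^{r_1}$ be the quotient map, also over $\mathbb R$.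

**Lemma 4.** Suppose $r_1\ge1$. Then $R_1=\operatorname{conv}\pi(\text{outer vertices})$ is a smooth Fano polytope of dimension $r_1$. Its facets are exactly the sets $\pi(\hat F)$, $\hat F$ a maximal outer face, and $\pi$ is a bijection from the outer vertices onto $V(R_1)$. Every hexagon of $R_1$ is the image of a hexagon of $R$ consisting of outer vertices.

*Proof.* If $D=0$ there is nothing to prove. Otherwise $\pi(R)=\operatorname{conv}(\{0\}\cup\pi(\text{outer}))$ has $0$ in its interior, so $0$ is not a vertex of $\pi(R)$ and $R_1=\pi(R)$.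

Let $\hat F$ be a maximal outer face. Average the functionals $u_{\hat F\cup E_1\cup\dots\cup E_D}$ over all choices of edges. On $\Lambda_{H_q}$ such a functional is $u_{E_q}$, and $u_{-E}=-u_E$, so the average vanishes on every $\Lambda_{H_q}$ and is a functional on the quotient. It is $1$ on $\hat F$ and $\le0$ on all other outer vertices. Therefore $\pi(\hat F)$, which is a lattice basis of the quotient, is the vertex set of a facet of $R_1$. Every point of $\mathbb R^r$ lies in the cone over some facet of $R$, so the cones over the sets $\pi(\hat F)$ cover $\mathbb R^{r_1}$, and there are no other facets. Every outer vertex lies in a maximal outer face, so its image is a vertex. If $\pi(v)=\pi(v')$ with $v\in\hat F$, the averaged functional is $1$ at $v'$, so $v'\in\hat F$; as $\pi$ is injective on $\hat F$, $v=v'$.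

Let $y_i$ form a hexagon of $R_1$, and let $v_i$ be the outer vertices with $\pi(v_i)=y_i$. Outer faces of $R$ map to faces of $R_1$, and $\{y_{i-1},y_{i+1}\}$ is a nonface, so $\{v_{i-1},v_{i+1}\}$ is a nonface. Its sum maps to $y_i\ne0$, so it is nonzero and by (1) a vertex. It is outer because vertices of the $H_q$ map to $0$, and by injectivity it equals $v_i$. $\square$

So outer faces of $R$ and faces of $R_1$ correspond under $\pi$. Fix $\hat F$. For an outer vertex $v$ write
$$v=v^0+\sum_qh_q(v),\qquad v^0\in\Lambda_{\hat F},\ h_q(v)\in\Lambda_{H_q}.$$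

**Example 6.** In $Z$, with $H$ the hexagon and $\hat F=\{e_3,e_4\}$: $R_1=\operatorname{conv}\{\pm e_3,\pm e_4\}$, and $h(e_1-e_3)=e_1$, $h(-e_1-e_4)=-e_1$.

**Lemma 5.** If, for some $q$, $h_q(v)=0$ for all outer $v$, then $R$ has a $P_6$-summand.

*Proof.* All vertices outside $H_q$ lie in $L=\Lambda_{\hat F}\oplus\bigoplus_{q'\ne q}\Lambda_{H_{q'}}$, and $\mathbb Z^r=L\oplus\Lambda_{H_q}$. Hence $R=\operatorname{conv}(H_q)\oplus R'$, where $R'\subset L_{\mathbb R}$ is the convex hull of the vertices outside $H_q$ (trivial if $L=0$). If $L\ne0$, then $R'$ is isomorphic to the polytope of Lemma 4 for the single hexagon $H_q$, so it is smooth Fano. The pair $x_0,\ x_2=x_1-x_0$ is a basis of $\Lambda_{H_q}$, and the isomorphism of $\Lambda_{H_q}$ onto $\mathbb Z^2$ sending $x_0,x_2$ to the standard basis vectors maps $x_1=x_0+x_2$ to their sum. So $\operatorname{conv}(H_q)\cong P_6$. $\square$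

## 8. Paying for the neighbors with several negative coordinates

We return to facet coordinates. In the payment scheme a vertex $u\in V_0$ with $N=|N(u)|\ge2$ contributes $3(N-1)$ to $3a$. We need this to cover $U(u)$ and the indices $i\in W$ that $\varphi$ maps into $N(u)$. The inequality is strict, which will matter for equality.

**Lemma 6.** Let $u\in V_0$, $N=|N(u)|\ge2$, $W(u)=\{i\in W:\varphi(i)\in N(u)\}$. Then $|U(u)|+|W(u)|<3(N-1)$.

*Proof.* **Step 1: set-up.** The purpose is to translate (F4) into two rules. For $w\in U(u)$ let $M(w)\subseteq N(u)$ be its nonempty set of negative coordinates, all equal to $-1$, and $L(w)=\{l\notin N(u):w_l=u_l-1\}$. Let $b\in M(w)$; then $f_b=u$. Apply (F4) with $l=b$, $y=u$. Equality cannot occur at $c\in N(u)\setminus b$, since $w_c\ge-1>-2=u_c-1$. So $L(w)\ne\emptyset$, and $w$ is the neighbor of $F_b$ across $e_l$ for each $l\in L(w)$. For $l\notin N(u)$ we have $w_l\ge0$. Hence $u_l\ge1$ for $l\in L(w)$, and $w_l\ge u_l$ for $l\notin N(u)\cup L(w)$. We get: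

(i) if $l\in L(w)\cap G$, then $(f_l)_b\ge1$ by (F4), i.e. $\varphi(l)=b$, for *every* $b\in M(w)$;

(ii) if $w\ne w'$ in $U(u)$ and $M(w)\cap M(w')\ne\emptyset$, then $L(w)\cap L(w')=\emptyset$; otherwise both would be the neighbor of the same $F_b$ across the same $e_l$.

**Step 2: $|U(u)|\le N$.** This bounds the first term. Write $w_l^+=\max(w_l,0)$. As $w$ has level $-1$, $|M(w)|=1+\sum_lw_l^+$. For $b\in N(u)$ let $n_b=\#\{w\in U(u):b\in M(w)\}$. Let $b\in M(w)$, and for each of the $n_b-1$ other vertices $w'$ counted in $n_b$ choose an element of $L(w')$. By (ii) the chosen elements are distinct and not in $L(w)$, so $w_l\ge u_l\ge1$ there. Hence $|M(w)|\ge n_b$, and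
$$|U(u)|=\sum_{b\in N(u)}\ \sum_{w:\,b\in M(w)}\frac1{|M(w)|}\le\sum_{b\in N(u)}1=N .$$

**Step 3: the cases.** By Lemma 1(b), $|W(u)|\le N$. For $i\in W(u)$ and $j=\varphi(i)\in N(u)$ we have $f_j=u$, so $u_i\ge1$ by Lemma 1(a). Also $\sum_lu_l^+=N$.

*Case $|W(u)|=N$.* Then $u=\sum_{i\in W(u)}e_i-\sum_{b\in N(u)}e_b$, and $\varphi:W(u)\to N(u)$ is bijective. Suppose $w\in U(u)$ and $b\in M(w)$. Since $u_l\ge1$ on $L(w)$, $L(w)\subseteq W(u)\subseteq G$, and (i) gives $L(w)=\{i\}$ with $\varphi(i)=b$. So $w\ge1$ on the other $N-1$ elements of $W(u)$, hence $|M(w)|\ge N$ and $M(w)=N(u)$. Since $N\ge2$, (i) is violated for another element of $M(w)$. So $U(u)=\emptyset$, and the total is $N<3(N-1)$.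

*Case $|W(u)|\le N-1$, $N\ge3$.* The total is $\le2N-1<3N-3$.

*Case $N=2$, $W(u)=\emptyset$.* The total is $\le2<3$.

*Case $N=2$, $W(u)=\{i\}$.* Write $N(u)=\{b,c\}$ with $\varphi(i)=b$. Let $w\in U(u)$. If $c\in M(w)$, then $i\notin L(w)$ by (i), so $w_i\ge u_i\ge1$ (note $i\notin N(u)$, as $i\in G$). As $\sum_lw_l^+=|M(w)|-1\le1$, we get $w=e_i-e_b-e_c$ and $u_i=1$; so $u=e_i+e_y-e_b-e_c$ with $y\ne i$, and $y\in L(w)$ because $w_y=0=u_y-1$. If $c\notin M(w)$, then $M(w)=\{b\}$ and $w=-e_b$. If both of these were in $U(u)$, then $y\in L(-e_b)\cap L(e_i-e_b-e_c)$ while $b$ lies in both sets $M$, contradicting (ii). So $|U(u)|\le1$, and the total is $\le2<3$. $\square$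

## 9. Proof of $d\le3k$

Let $P$ be a smooth Fano $d$-polytope with $n=3d-k$ vertices and no $P_6$-summand.

**Step 1. Divide out the hexagons disjoint from $C$.** The purpose is to reach a polytope in which every hexagon meets the support of the vertex sum. Let $\sigma=\sum_{v\in V(P)}v$, with decomposition $\sigma=\sum_{v\in C}s_vv$, $s_v\ge1$, $C$ a face. Let $\mathcal D=\{H_1,\dots,H_D\}$ be the set of all hexagons of $P$ disjoint from $C$; outer vertices and $\pi$ refer to $\mathcal D$. Put $r=d-2D$.

We have $r\ge1$. If $r=0$, then $D\ge1$ and the maximal outer faces are empty, so there are no outer vertices, and Lemma 5 (whose hypothesis is vacuous) gives a $P_6$-summand, a contradiction. Let $R$ be the $r$-dimensional polytope of Lemma 4. It has $n-6D=3r-k$ vertices. We identify outer vertices of $P$ with vertices of $R$ where convenient; outer faces correspond to faces. $C$ consists of outer vertices, so $\pi(C)$ is a face of $R$.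

Vertices of the $H_q$ map to $0$, so $\sigma_R=\sum_{v\in V(R)}v=\pi(\sigma)=\sum_{v\in C}s_v\pi(v)$. So $C_R=\pi(C)$. By Lemma 4 a hexagon of $R$ lifts to a hexagon of $P$ consisting of outer vertices. This lift is not in $\mathcal D$, so it meets $C$. Hence
$$\text{every hexagon of }R\text{ meets }\pi(C).\tag{9}$$

**Step 2. Choose the facet and state the target.** Among the special facets of $R$ (those containing $\pi(C)$) *choose $F$ with $|V_0|$ minimal*; the minimality is used in Step 6. Use the notation of Sections 4 and 5 for $R$ and $F$. Since $R$ has $3r-k$ vertices, (5) holds, and $d=r+2D\le3k$ is equivalent to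
$$|V_{-1}|+2D\ \le\ 3a+2s+\sum_{j\ge2}(2j-3)|V_{-j}|.\tag{10}$$

**Step 3. Twisting.** The purpose is to bound the components of outer vertices in the removed planes by their level. Let $\hat F$ be the lift of $F$, and take $h_q$ with respect to $\hat F$. For $h\in\Lambda_{H_q}$ put $\|h\|=\max_Eu_E(h)$, over the edges $E$ of $H_q$. This is the gauge of $\operatorname{conv}H_q\cong P_6$. By Section 3 for this hexagon it is an integer, positive for $h\ne0$, attained at $E$ when $h\in\operatorname{cone}E$, and equal to $1$ exactly when $h\in H_q$. For any edges $E_q$, $\tilde F=\hat F\cup\bigcup E_q$ is a facet of $P$. The coordinate of an outer $v$ at $e_i$ with respect to $\tilde F$ is $v_i$, and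
$$\operatorname{lev}_{\tilde F}(v)=\operatorname{lev}_F(v)+\sum_qu_{E_q}(h_q(v)).\tag{11}$$
By (8) the facet of $P$ adjacent to $\tilde F$ across $\tilde F\setminus e_i$ contains all $E_q$, and its outer part is a maximal outer face that contains $\hat F\setminus e_i$ and is different from $\hat F$, i.e. the lift of $F_i$. So the neighbor of $\tilde F$ across $e_i$ is the lift of $f_i$. All this holds for every facet of $R$ with its lift.

**(T1)** If $v\in V_{-m}$, $m\ge0$, then $\sum_q\|h_q(v)\|\le m$. If equality holds, then $v=f_i$ for every $i$ with $v_i<0$.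

*Proof.* Choose $E_q$ with $h_q(v)\in\operatorname{cone}E_q$. Then $v\notin\tilde F$ has $\tilde F$-level $-m+\sum_q\|h_q(v)\|\le0$. In case of equality $v$ has level $0$, and (F2) applies to $(P,\tilde F)$. $\square$

**(T2)** $h_q(v)=0$ for all $q$ if $v\in V_0$, or $v=-e_i$ with $i\in W$, or $v\in U(u)$.

*Proof.* For $v\in V_0$ this is (T1) with $m=0$. Otherwise $m=1$ and $v$ has a negative coordinate at some $i\notin A$. Then $v\ne f_i$, because the levels differ, so equality in (T1) is excluded and the sum is $0$. $\square$

**(T3)** If $j\in G$, $m\ge1$, $v\in V_{-m}$ and $v_j=-m$, then $h_q(v)=0$ for all $q$.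

*Proof.* By (T2), $h_q(f_j)=0$, so the lift of $F_j$ spans a sublattice of $\Lambda_{\hat F}$. It also spans a complement of $\bigoplus\Lambda_{H_q}$, so it spans $\Lambda_{\hat F}$. Hence $\hat F$ and the lift of $F_j$ define the same $h_q$. Now $\operatorname{lev}_{F_j}(v)=\operatorname{lev}v-v_j=0$ by (2), so (T1) for $F_j$ with $m=0$ gives the claim. $\square$

**Step 4. Each removed hexagon is touched at least twice.** Here the hypothesis on $P$ enters again. Say that an outer $v$ *touches* $H_q$ if $h_q(v)\ne0$. By Lemma 5 some outer vertex touches $H_q$. Also $\sum_{v\text{ outer}}h_q(v)$ is the $\Lambda_{H_q}$-component of $\sigma$, since $H_q$ sums to $0$ and the other hexagons have no component there; and $\sigma\in\mathbb Z\text{-span}(C)\subseteq\Lambda_{\hat F}$, as $C\subseteq\hat F$. So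
$$\sum_{v\text{ outer}}h_q(v)=0,\quad\text{and each }H_q\text{ is touched by at least two outer vertices.}\tag{12}$$
Vertices of $F$ touch nothing. By (T2) and (6), all touching vertices lie in $U_A\cup\bigcup_{m\ge2}V_{-m}$. In $Z$ (Example 6), both touching vertices lie in $U_A$.

**Step 5. Partition $W$ and pay with $s$.** The purpose is to sort the vertices $-e_i$ by where $\varphi(i)$ lies. Since $[r]=G\sqcup S\sqcup A$,
$$W=W_H\sqcup W_1\sqcup W_A\sqcup\bigsqcup_{u\in V_0,\,|N(u)|\ge2}W(u),$$
where $i\in W_H$ if $\varphi(i)\in W$, $i\in W_1$ if $\varphi(i)\in G\setminus W$, $i\in W_A$ if $\varphi(i)\in A$, and $i\in W(u)$ if $\varphi(i)\in N(u)\subseteq S$. In the first two cases $\varphi(\varphi(i))=i$ by Lemma 1(a).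

$W_H$ consists of disjoint pairs $\{i,j\}$ with $j=\varphi(i)$, $i=\varphi(j)$. The vertices
$$e_i,\ e_j,\ e_j-e_i,\ -e_i,\ -e_j,\ e_i-e_j$$
form, in this cyclic order, a hexagon of $R$ which meets $F$ exactly in $\{e_i,e_j\}$. As $\pi(C)\subseteq F$, (9) gives $s_i+s_j\ge1$.

Split $W_1=W_1^+\sqcup W_1^0$ according to $s_{\varphi(i)}>0$ or $s_{\varphi(i)}=0$. The indices $\varphi(i)$, $i\in W_1$, are distinct by Lemma 1(b) and not in $W\supseteq W_H$. Hence $s\ge\frac12|W_H|+|W_1^+|$, and
$$|W_H|+|W_1^+|\le|W_H|+2|W_1^+|\le2s.\tag{13}$$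

**Step 6. Use minimality of $|V_0|$ to find payers for $W_1^0$.** The vertices $-e_i$ with $i\in W_1^0$ are not covered so far. Let $J=\varphi(W_1^0)\subseteq G\setminus W$, so $|J|=|W_1^0|$. Let $j=\varphi(i)\in J$ with $i\in W_1^0$. As $s_j=0$, $\pi(C)\subseteq F\setminus e_j\subseteq F_j$. So $F_j$ is special, and $|V_0(F_j)|\ge|V_0(F)|$ by the choice of $F$.

Since $u_{F_j}(v)=\operatorname{lev}v-v_j$, the vertices of level $0$ for $F_j$ are $e_j$, the $v\in V_0\setminus\{f_j\}$ with $v_j=0$, and the $v\notin F$ with $v_j=\operatorname{lev}v<0$. The vertices of level $0$ for $F$ are $f_j$ and the $v\in V_0\setminus\{f_j\}$, which have $v_j\ge0$ by (F2). Comparing the two counts,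
$$\#\{v\notin F:v_j=\operatorname{lev}v<0\}\ \ge\ \#\{v\in V_0:v_j>0\}\ \ge\ 1,\tag{14}$$
the last because $f_i=e_j-e_i$. Choose $t(j)$ in the left-hand set.

*Every $v$ in the left-hand set of (14) lies in $U_A\cup\bigcup_{m\ge2}V_{-m}$ and touches no $H_q$.* If $\operatorname{lev}v=-1$, then $v_j=-1$ with $j\in G\setminus W$, so in (6) $v$ is neither some $-e_{i'}$ with $i'\in W$ nor in some $U(u)$; thus $v\in U_A$. It touches nothing by (T3).

*The map $t$ is injective*, because
$$\text{no }v\text{ satisfies }v_j=v_l=\operatorname{lev}v=-m<0\text{ for distinct }j,l\in J.\tag{15}$$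
For $m=1$, (F5) would give $f_j=f_l$, impossible for distinct good indices. For $m\ge2$, $v$ has level $0$ with respect to $F_j$. We have $e_j=e_{\varphi(j)}-f_j$, and $l\ne\varphi(j)$ because $\varphi(j)\in W$ and $l\notin W$. So the $F_j$-coordinate of $v$ at $e_l$ is still $v_l=-m\le-2$, contradicting (F2) for $F_j$.

**Step 7. Count.** We now add up. For $v\in U_A\cup\bigcup_{m\ge2}V_{-m}$ let $\tau(v)$ be the number of hexagons $H_q$ touched by $v$, plus $1$ if $v\in t(J)$. By (12) and the injectivity of $t$, $2D+|W_1^0|\le\sum_v\tau(v)$. Vertices of $t(J)$ touch nothing, and each touched hexagon uses at least $1$ of the bound in (T1). So: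

* $\tau(v)\le1$ for $v\in U_A$;
* if $v\in t(J)\cap V_{-m}$, $m\ge2$, then $\tau(v)=1\le2m-3$;
* if $v\in V_{-m}\setminus t(J)$, $m\ge3$, then $\tau(v)\le m\le2m-3$;
* if $v\in V_{-2}\setminus t(J)$, then $\tau(v)\le2$, and $\tau(v)=2$ forces equality in (T1), so $v=f_b$ for some $b\in A_2$; there are at most $|A_2|$ such $v$, and each exceeds $2m-3=1$ by one.

Hence
$$2D+|W_1^0|\le\sum_v\tau(v)\le|U_A|+\sum_{m\ge2}(2m-3)|V_{-m}|+|A_2|.\tag{16}$$
Moreover $|W_A|\le|A|$ by Lemma 1(b), $|U_A|\le|A_1|$ by (7), and $|A|+2|A_1|+|A_2|\le3|A|$ since $A_1,A_2\subseteq A$ are disjoint. With (6), (13), (16) and Lemma 6 (all sums over $u$ with $|N(u)|\ge2$),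
$$\begin{aligned}|V_{-1}|+2D&=|W_H|+|W_1^+|+|W_1^0|+2D+|W_A|+|U_A|+\sum_u\big(|W(u)|+|U(u)|\big)\\&\le2s+\sum_{m\ge2}(2m-3)|V_{-m}|+\big(|A|+2|A_1|+|A_2|\big)+3\sum_u(|N(u)|-1)\\&\le2s+\sum_{m\ge2}(2m-3)|V_{-m}|+3a .\end{aligned}\tag{17}$$
This is (10), so $d\le3k$. The inequality of Theorem A is proved, and with it Theorem B and the conjecture. $\blacksquare$

## 10. Equality $d=3k$ forces $T^{\oplus k}$

Keep the notation of Section 9 and suppose $d=3k$. Then (10) is an equality, so all inequalities in (17) are equalities. This holds for *every* special facet $F$ of $R$ with $|V_0|$ minimal.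

**Step 1. Read off the equalities.** For every such $F$:

**(E1)** $S=\emptyset$, because Lemma 6 is strict.

**(E2)** By (13), $W_1^+=\emptyset$ and $|W_H|=2s$. Since $\sum s_i=s=\frac12|W_H|$ and each pair has $s_i+s_j\ge1$, we get $s_i+s_j=1$ for each pair in $W_H$, and $s_l=0$ for $l\notin W_H$.

**(E3)** $|A|+2|A_1|+|A_2|=3|A|$ together with $|A_1|+|A_2|\le|A|$ gives $A=A_1$ and $A_2=\emptyset$. Also $|W_A|=|U_A|=|A|$.

**(E4)** Since $A_2=\emptyset$, the termwise bounds behind (16) are $\tau(v)\le1$ on $U_A$ and $\tau(v)\le2m-3$ on $V_{-m}$, $m\ge 2$. So equality in (16) gives $\tau(v)=1$ for $v\in U_A$ and $\tau(v)=2m-3$ for $v\in V_{-m}$, $m\ge2$; and each $H_q$ is touched by exactly two vertices.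

**Step 2. For $j\in J$, $F_j$ is again special with $|V_0|$ minimal (E5).** This lets us use (E1)–(E4) at $F_j$. Suppose the left-hand set of (14) contained a second vertex $v\ne t(j)$. By Step 6 of Section 9, $v$ lies in $U_A\cup\bigcup_{m\ge2}V_{-m}$ and touches no $H_q$; by (15) it is not $t(l)$ for any $l\ne j$. So $\tau(v)=0$, contradicting (E4), since $2m-3\ge1$. Hence both numbers compared in (14) equal $1$, and $|V_0(F_j)|=|V_0(F)|$.

**Step 3. $J=\emptyset$.** This removes the index type $W_1$. Suppose $j=\varphi(i)\in J$ with $i\in W_1^0$, and let $F'=F_j=(F\setminus e_j)\cup\{f\}$, $f=f_j=e_i-e_j$. By (E5), (E1)–(E4) hold for $F'$.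

Suppose first that the neighbor of $F'$ across $e_i$ has $F'$-level $0$. As $S(F')=\emptyset$, $e_i$ is good for $F'$. Now $e_j=e_i-f$ has $F'$-level $0$, so by (F2) it is the neighbor of $F'$ across $f$; thus $f$ is good for $F'$, and its $\varphi$-image for $F'$ is $e_i$. Also $-f=e_j-e_i=f_i\in V(R)$, so $f\in W(F')$. Lemma 1(a) for $F'$ says that the neighbor of $F'$ across $e_i$ is $f-e_i=-e_j$. So $-e_j\in V(R)$, i.e. $j\in W$, contradicting $J\cap W=\emptyset$.

Otherwise $e_i\in A(F')$. The vertex $-e_i$ has $F'$-level $-1$, and its only negative $F'$-coordinate is at $e_i$, so $-e_i\in U_A(F')$. It touches no $H_q$, by (T2) for $F$, because the lifts of $F$ and $F'$ define the same $h_q$ (proof of (T3)). It is not in the set $t(J)$ formed for $F'$, since elements of that set have a negative coordinate at a good vertex of $F'$. So its $\tau$-value for $F'$ is $0$, contradicting (E4) for $F'$.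

Hence $J=\emptyset$, and with (E2) $W_1=\emptyset$. From here on $\tau(v)$ is simply the number of hexagons touched by $v$.

**Step 4. $V_{-m}=\emptyset$ for $m\ge3$.** We empty the low levels, starting at the bottom. A vertex $v\in V_{-m}$, $m\ge3$, touches $2m-3$ hexagons, so $2m-3\le m$ by (T1). Thus $m=3$ with equality in (T1), so $v=f_b$ with $b\in A_3$, contradicting $A=A_1$.

**Step 5. $V_{-2}=\emptyset$.** Here we move a vertex of level $-2$ up to level $-1$ by choosing edges, and then use (F3) and (F5) in $P$. Let $z\in V_{-2}$. It touches exactly one hexagon, say $H_q$. Also $z\ne f_b$ for all $b$, since $A_2=\emptyset$. So equality in (T1) is excluded, $\|h_q(z)\|=1$, and $g:=h_q(z)\in H_q$. Let $E_q$ be either edge of $H_q$ containing $g$, and choose the other edges arbitrarily. By (11) $\operatorname{lev}_{\tilde F}(z)=-1$. If $z_b<0$, then (F3) for $(P,\tilde F)$ gives $z_b=-1$ and $\operatorname{lev}_{\tilde F}(f_b)=0$, for all these choices of edges.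

Suppose $b\in A=A_1$. By (T1), $f_b$ touches at most one hexagon, with norm $1$. As $\operatorname{lev}_{\tilde F}(f_b)=0\ne-1$, it touches one. If it touched $H_{q'}\ne H_q$, then choosing $E_{q'}$ opposite to an edge containing $h_{q'}(f_b)$ would give $\operatorname{lev}_{\tilde F}(f_b)=-2$. So it touches $H_q$, and $h_q(f_b)\in H_q$ has $u_{E_q}$-value $1$, i.e. lies in $E_q$, for both edges $E_q\ni g$. So $h_q(f_b)=g$. But $z\ne f_b$ are then the only two vertices touching $H_q$, by (E4), and their components sum to $2g\ne0$, contradicting (12).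

Hence all negative coordinates of $z$ are at indices in $G$ (recall $S=\emptyset$) and equal $-1$. As $\operatorname{lev}_Fz=-2$, there are at least two of them. With respect to $\tilde F$, $z$ has level $-1$, and these indices $l$ have distinct neighbors $f_l$, of $\tilde F$-level $0$ by (T2) and (11). This contradicts (F5) for $(P,\tilde F)$.

**Step 6. $A=\emptyset$.** This leaves good indices only. Let $b\in A$. By (E3) and Lemma 1(b), $\varphi:W_A\to A$ is bijective, so there is $i\in W$ with $\varphi(i)=b$. Sum the $b$-coordinates of all vertices of $R$; the result is $s_b$. The vertices $e_b$ and $f_i=e_b-e_i$ contribute $2$. Other elements of $F$ contribute $0$, other elements of $V_0$ contribute $\ge0$ by (F2), since $b\in A$. In $V_{-1}$ only $f_b$ can be negative at $b$, with value $-1$, by (F3). Lower levels are empty. So $s_b\ge1$, contradicting (E2), since $b\notin W_H$.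

**Step 7. Assemble the blocks.** Now $U_A=\emptyset$ and all $V_{-m}$, $m\ge2$, are empty, so nothing touches a hexagon of $\mathcal D$; by (12) $D=0$ and $R=P$. All indices are good, $W=W_H$, and
$$V(P)=F\cup\{e_{\varphi(i)}-e_i:i\in[d]\}\cup\{-e_i:i\in W_H\}.$$
By (4), $k=s$. So $|W_H|=2s$ and $d=3s$. Put $X=[d]\setminus W_H$, $|X|=s$. For a pair $\{i,j\}$ of $W_H$ sum the $i$- and $j$-coordinates over all vertices: $\pm e_i,\pm e_j$ cancel, $e_j-e_i$ and $e_i-e_j$ contribute $0$, and so
$$1=s_i+s_j=\#\{l\notin\{i,j\}:\varphi(l)\in\{i,j\}\}.$$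
Such an $l$ lies in $X$, since elements of $W_H$ are mapped to their own partners. There are $s$ pairs and $|X|=s$, so $l\mapsto(\text{pair containing }\varphi(l))$ is a bijection from $X$ to the pairs. Thus $V(P)$ splits into blocks
$$\{\pm e_i,\ \pm e_j,\ \pm(e_i-e_j),\ e_l,\ e_{\varphi(l)}-e_l\},\qquad\varphi(l)\in\{i,j\},$$
each in the span of $e_i,e_j,e_l$. In the standard coordinates of $T$, send $e_{\varphi(l)}$ to the first basis vector, the other one of $e_i,e_j$ to the sum of the first two, and $e_l$ to the third. This is unimodular: $\pm(e_i-e_j)$ go to $\pm$ the second basis vector, and the block becomes $V(T)$. So $P\cong T^{\oplus k}$.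

**Step 8. The converse.** $T$ is smooth Fano by Example 2, so $T^{\oplus k}$ is smooth Fano of dimension $3k$ with $8k=3\cdot3k-k$ vertices. By Section 11 it has no $P_6$-summand. So it is a polytope as in Theorem A with $d=3k$, and Theorem A is proved. $\blacksquare$

## 11. The bounds are attained

In this section $e_1,e_2,e_3$ in a copy of $T$ are again the standard vectors of Example 2.

**The polytopes $T^{\oplus c}\oplus B$, with $B$ trivial, $[-1,1]$ or $P_5$, have no $P_6$-summand.** Suppose $P=T^{\oplus c}\oplus B$ had one. Its vertices form a hexagon $H$ of $P$, and all other vertices of $P$ lie in a subspace complementary to the span of $H$. Each vertex of $H$ has its negative in $V(P)$. The vertices of $P$ with this property are those of the hexagons $\{\pm e_1,\pm e_2,\pm(e_1+e_2)\}$ in the copies of $T$, and at most four vertices of $B$. As $H$ has six vertices, it meets the hexagon of some copy of $T$, and by Lemma 3 it equals it. But then $e_1=e_3+(e_1-e_3)$ in that copy lies in the complementary subspace, a contradiction.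

For $d=3c,\ 3c+1,\ 3c+2$ these polytopes have $8c,\ 8c+2,\ 8c+5$ vertices, which is $\lfloor8d/3\rfloor$ in each case. So the bound $n\le\lfloor\frac83d\rfloor$ of Theorem A is attained for every $d\ge1$.

**The dimensions $3k$ and $3k-1$ in Theorem B cannot be lowered.** Consider $T^{\oplus k}\oplus P_6^{\oplus m}$, with $d=3k+2m$ and $d+k=4k+2m$ even, and for $k\ge1$ the polytope $P_5\oplus T^{\oplus(k-1)}\oplus P_6^{\oplus m}$, with $d=3k-1+2m$ and $d+k=4k-1+2m$ odd (here $k\le d/3$ means $m\ge1$). They have $8k+6m$ and $8k-3+6m$ vertices, which is $3d-k$ in both cases. The vertices whose negatives are also vertices are those of the hexagons of the copies of $T$ and of $P_6$, and at most four vertices of $P_5$. So, as before, a hexagon forming a $P_6$-summand meets, hence equals, the hexagon of a copy of $T$ or of $P_6$, and those of the copies of $T$ do not split off. If the polytope is equivalent to $Q\oplus P_6^{\oplus m'}$, the $m'$ summands give $m'$ different hexagons of this kind, so $m'\le m$ and $\dim Q\ge d-2m$, which is $3k$ and $3k-1$ respectively.
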